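\title{Absolute dilation does not pass from Herz--Schur multipliers to Fourier multipliers}

\begin{abstract}
A unital positive definite function $u$ on a discrete group $G$ defines a Fourier multiplier $M_u$ on the group von Neumann algebra $VN(G)$ and a Herz--Schur multiplier $T_{\phi_u}$ on $B(\ell^2(G))$. For amenable $G$, one of these maps admits an absolute dilation if and only if the other does. We show that for every discrete group an absolute dilation of $M_u$ yields one of $T_{\phi_u}$, and that the converse fails on every group containing a non-abelian free group. For kernels on $G\times I$ with $I$ finite, the equivalence of the two properties characterizes amenability. The counterexample comes from a random field whose pair distributions are translation invariant but which hides a paradoxical decomposition of the group.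
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $\mathcal M$ be a von Neumann algebra with a normal semifinite faithful (nsf) trace $\tau_{\mathcal M}$. An operator $T:\mathcal M\to\mathcal M$ is \emph{absolutely dilatable}, or \emph{admits an absolute dilation}, if there are a von Neumann algebra $M$ with an nsf trace $\tau_M$, a unital normal trace preserving $*$-homomorphism $J:\mathcal M\to M$, and a trace preserving $*$-automorphism $U$ of $M$ such that
\[
T^n=\mathbb E_JU^nJ\qquad(n\ge0),
\]
where $\mathbb E_J:M\to\mathcal M$ is the conditional expectation associated with $J$ (recalled in Section~\ref{sec:prelim}). The model is a stationary Markov chain $(X_n)_{n\in\mathbb Z}$ with transition operator $T$: if $J(f)=f(X_0)$ and $U$ is the shift on two-sided paths, then $T^nf$ is the conditional expectation of $f(X_n)=U^nJ(f)$ given $X_0$. An absolute dilation presents the irreversible evolution $(T^n)$ in the same way, as a reversible trace preserving evolution of a larger algebra observed through $\mathcal M$.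

Let $G$ be a discrete group with identity $e$, let $\lambda$ be its left regular representation on $\ell^2(G)$, and let $VN(G)$ be the von Neumann algebra generated by $\lambda(G)$, with the trace $\tau_G(x)=\langle x\delta_e,\delta_e\rangle$. Let $u:G\to\mathbb C$ be positive definite with $u(e)=1$. Two normal, unital, completely positive, trace preserving maps are attached to $u$. The \emph{Fourier multiplier} $M_u$ on $(VN(G),\tau_G)$ is determined by $M_u(\lambda(t))=u(t)\lambda(t)$. The \emph{Herz--Schur multiplier} $T_{\phi_u}$ on $(B(\ell^2(G)),\operatorname{Tr})$ is determined on matrix units by $T_{\phi_u}(E_{s,t})=\phi_u(s,t)E_{s,t}$, where $\phi_u(s,t)=u(st^{-1})$.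

The two maps carry the same data, and one is a restriction of the other: since $\lambda(g)=\sum_hE_{gh,h}$ and $\phi_u(gh,h)=u(g)$, the map $T_{\phi_u}$ leaves $VN(G)$ invariant and acts on it as $M_u$. A dilation, however, refers to a trace, and the restriction does not respect the traces. A positive element $a\in VN(G)$ commutes with right translations, so all its diagonal entries equal $\tau_G(a)$, and $\operatorname{Tr}(a)=\infty$ when $G$ is infinite and $a\ne0$. A dilation of $T_{\phi_u}$ therefore does not restrict to a dilation of $M_u$ in any direct way. In the simplest cases both maps are dilatable: if $u$ is a character, then $M_u$ and $T_{\phi_u}$ are themselves trace preserving automorphisms, and $u=\delta_e$ is treated in Example~\ref{ex:stationary}. It is known that for amenable $G$ the map $M_u$ is absolutely dilatable if and only if $T_{\phi_u}$ is. The problem, taken from Le Merdy and Zadeh \cite{LMZ}, is to decide whether this equivalence holds for every discrete group $G$ and every unital positive definite function $u$ on $G$.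

\subsection{Results}

The answer is no.

\begin{theorem}\label{thm:main}
Let $G$ be a discrete group.
\begin{enumerate}
\item[(a)] For every unital positive definite $u$ on $G$, if $M_u$ is absolutely dilatable, then so is $T_{\phi_u}$.
\item[(b)] If $G$ contains a non-abelian free group, then there is a unital positive definite $u$ on $G$ such that $T_{\phi_u}$ is absolutely dilatable and $M_u$ is not. Moreover, $u(st^{-1})=\mathbb E[D_s\overline{D_t}]$ for a family $(D_s)_{s\in G}$ of unimodular random variables.
\end{enumerate}
\end{theorem}

The counterexample is first built in a setting with finitely many orbits, where there is more room. Let $I$ be a finite nonempty set and $X=G\times I$. An \emph{invariant kernel} on $X$ is a positive definite kernel $C:X\times X\to\mathbb C$ with $C(x,x)=1$ and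
\[
C((gk,i),(hk,j))=C((g,i),(h,j))\qquad(g,h,k\in G,\ i,j\in I).
\]
Then $C((g,i),(h,j))=c_{ij}(gh^{-1})$ for functions $c_{ij}$ on $G$. Let $T_C$ be the Schur multiplier $E_{x,y}\mapsto C(x,y)E_{x,y}$ on $(B(\ell^2(X)),\operatorname{Tr})$, and let $\mathbb M_I=B(\ell^2(I))$ with matrix units $E_{ij}$. Since $E_{ij}\otimes\lambda(g)=\sum_hE_{(gh,i),(h,j)}$, we have $T_C(E_{ij}\otimes\lambda(g))=c_{ij}(g)E_{ij}\otimes\lambda(g)$, so $T_C$ maps $\mathbb M_I\otimes VN(G)$ into itself. The restriction is denoted $M_C$; it preserves the trace $\operatorname{Tr}\otimes\tau_G$ because $c_{ii}(e)=1$, and its dilations are taken with respect to that trace. For $|I|=1$ and $C=\phi_u$ we recover $T_{\phi_u}$ and $M_u$.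

\begin{theorem}\label{thm:kernel}
Let $K$ be a non-amenable discrete group. There are a finite set $I$, a probability space $\Omega$, and unimodular measurable functions $f_x$ on $\Omega$, $x\in K\times I$, such that $C(x,y)=\mathbb E[f_x\overline{f_y}]$ is an invariant kernel, $T_C$ is absolutely dilatable, and $M_C$ is not.
\end{theorem}

\begin{theorem}\label{thm:amenable}
For a discrete group $G$ the following are equivalent:
\begin{enumerate}
\item[(1)] $G$ is amenable;
\item[(2)] for every finite nonempty set $I$ and every invariant kernel $C$ on $G\times I$, the map $M_C$ is absolutely dilatable if and only if $T_C$ is.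
\end{enumerate}
The implication from $M_C$ to $T_C$ holds for every $G$.
\end{theorem}

The scalar case $|I|=1$ for non-amenable groups without non-abelian free subgroups is not settled here.

\subsection{The idea}

Both properties can be expressed through unitaries in an algebra with a tracial state $\tau$ (Section~\ref{sec:char}). The map $T_C$ is absolutely dilatable when $C$ is the matrix of second moments $\tau(d_xd_y^*)$ of some family of unitaries. The map $M_C$ is absolutely dilatable when the family can be chosen \emph{covariant}, meaning that translation by $k\in G$ on the index set is implemented by conjugation with a unitary $\pi(k)$; then all moments of the family are translation invariant, not only the second ones. The problem becomes: if a family of unitaries has invariant second moments, is there a covariant family with the same second moments? On an amenable group one averages the joint distribution of the family (Section~\ref{sec:amenable}).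

On a non-amenable group there is a $\{0,1\}$-valued pattern that encodes an injection of two copies of the group into one, with bounded displacement, and no invariant distribution can live on such patterns. We split a pattern into random additive shares over a finite field and group the shares into finite blocks, in such a way that the joint law of any two blocks is invariant, while the rules that define a pattern can still be verified by looking at two blocks at a time (Section~\ref{sec:hiding}). A suitable kernel records the pair laws so rigidly that a covariant family of unitaries would produce a covariant operator-valued pattern (Section~\ref{sec:rigid}), and counting with the trace gives $2\le1$. Section~\ref{sec:forest} passes from $K\times I$ to a single orbit by gluing independent copies of the field along a forest; this is where a free subgroup is used.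

\section{Preliminaries}\label{sec:prelim}

\paragraph{Traces and expectations.}
A \emph{tracial algebra} $(N,\tau)$ is a von Neumann algebra with a faithful normal tracial state; $\|a\|_2^2=\tau(aa^*)$ and $\mathcal U(N)$ is the unitary group. For a probability space $\Omega$, the pair $(L^\infty(\Omega),\mathbb E)$ is a tracial algebra. For $J:\mathcal M\to M$ as in the definition of a dilation, $\mathbb E_J$ is the normal map characterized by
\begin{equation}\label{eq:EJ}
\tau_M(yJ(x))=\tau_{\mathcal M}(\mathbb E_J(y)x)\qquad\bigl(y\in M,\ x\in\mathcal M,\ \tau_{\mathcal M}(|x|)<\infty\bigr).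
\end{equation}
Automorphisms of von Neumann algebras are normal, so two maps such as $T^n$ and $\mathbb E_JU^nJ$, with $T$ normal, agree as soon as they agree on a set with weak$^*$ dense span.

\begin{lemma}\label{lem:fixed}
Suppose that $T=\mathbb E_JUJ$ with $J,U$ as in the definition of a dilation, and let $a\in\mathcal M$ be a projection with $\tau_{\mathcal M}(a)<\infty$ and $T(a)=a$. Then $U(J(a))=J(a)$.
\end{lemma}

\begin{proof}
The projections $p=UJ(a)$ and $p'=J(a)$ have trace $\tau_{\mathcal M}(a)$, and \eqref{eq:EJ} gives $\tau_M(pp')=\tau_{\mathcal M}(T(a)a)=\tau_{\mathcal M}(a)$. Hence $\tau_M((p-p')^2)=\tau_M(p)+\tau_M(p')-2\tau_M(pp')=0$, and $p=p'$ because $\tau_M$ is faithful.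
\end{proof}

\paragraph{Positive definite kernels.}
A kernel $C$ on a set $X$ is \emph{positive definite} if the matrix $(C(x,y))_{x,y\in F}$ is positive semidefinite for each finite $F\subset X$, and a function $u$ on $G$ is positive definite if the kernel $u(st^{-1})$ is. Kernels of the form $\tau(d_xd_y^*)$ or $\mathbb E[f_x\overline{f_y}]$ are Gram matrices, hence positive definite. If $C$ is positive definite with $C(x,x)=1$, there are unit vectors $\xi_x$ in a Hilbert space $H$ with $C(x,y)=\langle\xi_y,\xi_x\rangle$ (inner products are linear in the first variable), and $T_C(a)=\iota^*(a\otimes1)\iota$ for the isometry $\iota\delta_x=\delta_x\otimes\xi_x$. So $T_C$ is normal, unital and completely positive.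

\paragraph{Tensor products and crossed products.}
For a tracial algebra $(N,\tau)$, the infinite tensor product $\mathcal P=\overline{\bigotimes}_{\mathbb Z}(N,\tau)$ is a tracial algebra with the product trace $\tau_{\mathcal P}$. We write $a^{(n)}$ for $a\in N$ placed in position $n$; elements in different positions commute and $\tau_{\mathcal P}$ is multiplicative on them. The shift $S(a^{(n)})=a^{(n+1)}$ is a trace preserving automorphism of $\mathcal P$.

Let $\theta$ be an action of a discrete group $G$ by trace preserving automorphisms on a von Neumann algebra $P$ with a finite faithful normal trace $\tau_P$. The crossed product $P\rtimes_\theta G$ is generated by $P$ and a copy of $VN(G)$ with $\lambda(g)a\lambda(g)^*=\theta_g(a)$. The elements $a\lambda(g)$ have weak$^*$ dense span, and $a\lambda(g)\mapsto\tau_P(a)\delta_{g,e}$ defines a finite faithful normal trace. A trace preserving automorphism of $P$ that commutes with $\theta$ extends to a trace preserving automorphism of $P\rtimes_\theta G$ fixing every $\lambda(g)$.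

\paragraph{Amenability and marriage.}
A discrete group $G$ is amenable if there is a right invariant mean on it, that is, a state $\mathfrak m$ on $\ell^\infty(G)$ with $\mathfrak m_k(\varphi(kl))=\mathfrak m_k(\varphi(k))$ for all $l\in G$; the subscript names the variable that is averaged. F\o lner's criterion states that $G$ is amenable if and only if for every finite $\Lambda\subset G$ and $\varepsilon>0$ there is a finite nonempty $F\subset G$ with $|tF\setminus F|<\varepsilon|F|$ for all $t\in\Lambda$. Hall's marriage theorem, in M.~Hall's version for infinite families of finite sets, states that a family $(Z_j)_{j}$ of finite sets has pairwise distinct representatives $\zeta_j\in Z_j$ if every finite subfamily with $n$ members has a union with at least $n$ elements.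

\section{Dilations and families of unitaries}\label{sec:char}

\begin{proposition}\label{prop:A}
Let $C$ be a positive definite kernel on a nonempty set $X$ with $C(x,x)=1$. Then $T_C$ is absolutely dilatable if and only if there are a tracial algebra $(N,\tau)$ and unitaries $d_x\in N$ with $C(x,y)=\tau(d_xd_y^*)$ for all $x,y\in X$.
\end{proposition}

\begin{proof}
Suppose that such unitaries exist. One application of $T_C$ can be simulated by tensoring with $N$, conjugating with the diagonal unitary with entries $d_x$, and taking the trace of $N$. To get the $n$-th power of $C(x,y)$, each step must use a fresh independent copy of $N$, and the shift on $\mathcal P=\overline{\bigotimes}_{\mathbb Z}(N,\tau)$ supplies it. Let $M=B(\ell^2(X))\overline\otimes\mathcal P$ with trace $\operatorname{Tr}\otimes\tau_{\mathcal P}$ and $J(a)=a\otimes1$; by \eqref{eq:EJ}, $\mathbb E_J=\mathrm{id}\otimes\tau_{\mathcal P}$. Let $\Delta=\sum_xE_{x,x}\otimes d_x^{(0)}$, a unitary, and $U=\operatorname{Ad}(\Delta)\circ(\mathrm{id}\otimes S)$, so that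
\[
U(E_{x,y}\otimes a)=E_{x,y}\otimes d_x^{(0)}S(a)d_y^{(0)*}.
\]
Fix $x,y$ and put $b=d_xd_y^*$. Then $U^nJ(E_{x,y})=E_{x,y}\otimes b^{(0)}b^{(1)}\cdots b^{(n-1)}$ by induction on $n$: applying $U$ turns the second factor into $d_x^{(0)}b^{(1)}\cdots b^{(n)}d_y^{(0)*}=b^{(0)}b^{(1)}\cdots b^{(n)}$, because position $0$ commutes with the others. Therefore $\mathbb E_JU^nJ(E_{x,y})=\tau(b)^nE_{x,y}=T_C^n(E_{x,y})$, and $\mathbb E_JU^nJ=T_C^n$ by normality.

Conversely, let $(M,J,U)$ be a dilation and $e_{xy}=J(E_{x,y})$. By Lemma~\ref{lem:fixed}, $U(e_{xx})=e_{xx}$. So $e_{xo}$ and $U(e_{xo})$ are partial isometries with the same initial and final projections, and they differ by a unitary of a corner. Precisely, fix $o\in X$, let $N=e_{oo}Me_{oo}$ with $\tau=\tau_M|_N$, which is a state since $\tau_M(e_{oo})=\operatorname{Tr}(E_{o,o})=1$, and let $d_x=e_{ox}U(e_{xo})$. We have $d_x\in N$ because $U(e_{xo})=U(e_{xo})U(e_{oo})=U(e_{xo})e_{oo}$. Next,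
\[
d_x^*d_x=U(e_{ox})e_{xx}U(e_{xo})=U(e_{ox}e_{xx}e_{xo})=e_{oo},\qquad d_xd_x^*=e_{ox}U(e_{xx})e_{xo}=e_{oo},
\]
so $d_x$ is a unitary of $N$. Finally, by the trace property and \eqref{eq:EJ},
\[
\tau(d_xd_y^*)=\tau_M(e_{ox}U(e_{xy})e_{yo})=\tau_M(U(e_{xy})e_{yx})=\operatorname{Tr}(T_C(E_{x,y})E_{y,x})=C(x,y).
\]
This proves the proposition.
\end{proof}

For $M_C$ the embedding $J$ brings a representation of $G$ with it, and the unitaries are generated from one unitary per orbit.

\begin{proposition}\label{prop:B}
Let $C$ be an invariant kernel on $G\times I$. Then $M_C$ is absolutely dilatable if and only if there are a tracial algebra $(N,\tau)$, a homomorphism $\pi:G\to\mathcal U(N)$, and unitaries $z_i\in N$, $i\in I$, with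
\begin{equation}\label{eq:B1}
c_{ij}(g)=\tau\bigl(z_i\,\pi(g)z_j^*\pi(g)^*\bigr)\qquad(g\in G,\ i,j\in I).
\end{equation}
In that case the unitaries $d_{(g,i)}=\pi(g)^*z_i\pi(g)$ satisfy
\begin{equation}\label{eq:B2}
\tau(d_xd_y^*)=C(x,y),\qquad d_{(gk,i)}=\pi(k)^*d_{(g,i)}\pi(k).
\end{equation}
\end{proposition}

\begin{proof}
If \eqref{eq:B1} holds, then
\[
\tau\bigl(d_{(g,i)}d_{(h,j)}^*\bigr)=\tau\bigl(z_i\,\pi(g)\pi(h)^*z_j^*\,\pi(h)\pi(g)^*\bigr)=c_{ij}(gh^{-1}),
\]
and the second identity in \eqref{eq:B2} is $\pi(gk)=\pi(g)\pi(k)$.

Let $(M,J,U)$ be a dilation of $M_C$. Then $\tau_M(1)=|I|$ is finite. To turn the automorphism $U$ into a unitary, pass to $\tilde M=M\rtimes_U\mathbb Z$ with its finite trace $\tilde\tau$, which extends $\tau_M$, and let $z\in\tilde M$ be the unitary with $U(y)=zyz^*$ for $y\in M$. The elements $e_{ij}=J(E_{ij}\otimes1)$ are matrix units with $\sum_ie_{ii}=1$. Let $N$ be their commutant in $\tilde M$. The map $E_{ij}\otimes a\mapsto e_{ij}a$ is an isomorphism of $\mathbb M_I\otimes N$ onto $\tilde M$, with inverse $y\mapsto\sum_{i,j}E_{ij}\otimes\sum_le_{li}ye_{jl}$;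 we use it as an identification. For $a\in N$ the trace property gives $\tilde\tau(e_{ij}a)=\tilde\tau(e_{ij}ae_{ii})=0$ if $i\ne j$, and $\tilde\tau(e_{ii}a)=\tilde\tau(e_{ji}ae_{ij})=\tilde\tau(e_{jj}a)$. Hence $\tilde\tau=\operatorname{Tr}\otimes\tau$ with $\tau=|I|^{-1}\tilde\tau|_N$, a faithful normal tracial state. The unitaries $\pi(g)=J(1\otimes\lambda(g))$ commute with the $e_{ij}$, so $\pi$ is a homomorphism into $\mathcal U(N)$ and $J(E_{ij}\otimes\lambda(g))=E_{ij}\otimes\pi(g)$. Since $M_C$ fixes $E_{ii}\otimes1$, Lemma~\ref{lem:fixed} shows that $z$ commutes with each $e_{ii}$, so $z=\sum_iE_{ii}\otimes z_i$ with $z_i\in\mathcal U(N)$. With $a=E_{ij}\otimes\lambda(g)$, formula \eqref{eq:EJ} gives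
\[
c_{ij}(g)=(\operatorname{Tr}\otimes\tau_G)(M_C(a)a^*)=\tilde\tau\bigl(zJ(a)z^*J(a)^*\bigr)=\tilde\tau\bigl(E_{ii}\otimes z_i\pi(g)z_j^*\pi(g)^*\bigr),
\]
which is \eqref{eq:B1}.

Conversely, assume \eqref{eq:B1}. We again use one copy of $N$ per step, but $\lambda(g)$ must now act on all copies at once as $\pi(g)$ acts on $N$. Let $\mathcal P=\overline{\bigotimes}_{\mathbb Z}(N,\tau)$, let $\theta_g=\bigotimes_{\mathbb Z}\operatorname{Ad}\pi(g)$, a trace preserving action of $G$ on $\mathcal P$, and let $M=\mathbb M_I\otimes(\mathcal P\rtimes_\theta G)$ with the tensor product of $\operatorname{Tr}$ and the canonical trace. Let $J$ be the inclusion of $\mathbb M_I\otimes VN(G)$. The trace of $a\lambda(g)\lambda(h)$ is $\tau_{\mathcal P}(a)\tau_G(\lambda(g)\lambda(h))$, so \eqref{eq:EJ} gives $\mathbb E_J(E_{ij}\otimes a\lambda(g))=\tau_{\mathcal P}(a)E_{ij}\otimes\lambda(g)$. The shift commutes with $\theta$, so it extends to a trace preserving automorphism $S$ of $\mathcal P\rtimes_\theta G$ that fixes $\lambda(G)$. Let $\Delta=\sum_iE_{ii}\otimes z_i^{(0)}$ and $U=\operatorname{Ad}(\Delta)\circ(\mathrm{id}\otimes S)$,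 so that $U(E_{ij}\otimes y)=E_{ij}\otimes z_i^{(0)}S(y)z_j^{(0)*}$. Fix $i,j,g$ and put $b=z_i\pi(g)z_j^*\pi(g)^*$. Then $U^nJ(E_{ij}\otimes\lambda(g))=E_{ij}\otimes b^{(0)}\cdots b^{(n-1)}\lambda(g)$ by induction: since $\lambda(g)z_j^{(0)*}=(\pi(g)z_j^*\pi(g)^*)^{(0)}\lambda(g)$, applying $U$ turns the second factor into
\[
z_i^{(0)}b^{(1)}\cdots b^{(n)}\lambda(g)z_j^{(0)*}=z_i^{(0)}\bigl(\pi(g)z_j^*\pi(g)^*\bigr)^{(0)}b^{(1)}\cdots b^{(n)}\lambda(g)=b^{(0)}b^{(1)}\cdots b^{(n)}\lambda(g).
\]
Thus $\mathbb E_JU^nJ(E_{ij}\otimes\lambda(g))=c_{ij}(g)^nE_{ij}\otimes\lambda(g)=M_C^n(E_{ij}\otimes\lambda(g))$, and normality concludes.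
\end{proof}

In both proofs the passage from a dilation to unitaries uses only the identity $T=\mathbb E_JUJ$ for $n=1$. The first identity in \eqref{eq:B2} and Proposition~\ref{prop:A} give at once the following statement, whose case $|I|=1$ is Theorem~\ref{thm:main}(a).

\begin{corollary}\label{cor:easy}
For every discrete group $G$ and every invariant kernel $C$ on $G\times I$, if $M_C$ is absolutely dilatable, then so is $T_C$.
\end{corollary}

\begin{example}[Stationary fields]\label{ex:stationary}
Let $C(x,y)=\mathbb E[f_x\overline{f_y}]$ with unimodular random variables $f_x$, $x\in X=G\times I$, and suppose that the whole law $\mu$ of $(f_x)$ on $\mathbb T^X$ is invariant under the action $(k\cdot\omega)_{(g,i)}=\omega_{(gk,i)}$ of $G$. Then $M_C$ is absolutely dilatable. Indeed, let $\theta_k(\varphi)(\omega)=\varphi(k^{-1}\cdot\omega)$, $N=L^\infty(\mathbb T^X,\mu)\rtimes_\theta G$, $\pi=\lambda$ and $z_i(\omega)=\omega_{(e,i)}$. Then $\pi(g)z_j\pi(g)^*$ is the coordinate function at $(g^{-1},j)$, and the right side of \eqref{eq:B1} is $C((e,i),(g^{-1},j))=c_{ij}(g)$. Independent uniform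 variables on $\mathbb T$, indexed by $G$, give $u=\delta_e$. A field as in Theorem~\ref{thm:kernel} must therefore have invariant second moments and a non-invariant law, and no stationary field, commutative or not, may share its second moments.
\end{example}

\section{Amenable groups: averaging the distribution}\label{sec:amenable}

The joint distribution of a family of unitaries $(d_x)_{x\in X}$ is the list of traces of all words in the $d_x^{\pm1}$, that is, a function on the free group on $X$. Such functions can be averaged over translates, and the GNS construction turns the average back into unitaries.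

\begin{proposition}\label{prop:amen}
Let $G$ be amenable and $C$ an invariant kernel on $X=G\times I$. If $T_C$ is absolutely dilatable, then so is $M_C$.
\end{proposition}

\begin{proof}
Take $(N,\tau)$ and $d_x$ from Proposition~\ref{prop:A}. Let $\mathbb F_X$ be the free group on $X$ and $w\mapsto w(d)$ the homomorphism $\mathbb F_X\to\mathcal U(N)$ with $x\mapsto d_x$. The function $\omega(w)=\tau(w(d))$ is positive definite, equals $1$ at the identity, and is a class function (constant on conjugacy classes). The permutations $\theta_k(g,i)=(gk^{-1},i)$ of $X$ satisfy $\theta_k\theta_l=\theta_{kl}$ and extend to an action of $G$ on $\mathbb F_X$ by automorphisms. With a right invariant mean $\mathfrak m$ put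
\[
\bar\omega(w)=\mathfrak m_k\bigl(\omega(\theta_k(w))\bigr).
\]
Each $\omega\circ\theta_k$ is a normalized positive definite class function, and these properties are linear identities and inequalities that a state preserves; so $\bar\omega$ has them as well. Right invariance gives $\bar\omega(\theta_lw)=\mathfrak m_k(\omega(\theta_{kl}w))=\bar\omega(w)$. The second moments survive the averaging: $\omega(\theta_k(xy^{-1}))=C(\theta_kx,\theta_ky)=C(x,y)$ for every $k$, so $\bar\omega(xy^{-1})=C(x,y)$.

Extend $\bar\omega$ by $0$ to the semidirect product $\Gamma=\mathbb F_X\rtimes_\theta G$, in which $kwk^{-1}=\theta_k(w)$. The extension is positive definite, since the matrix $(\bar\omega(st^{-1}))_{s,t}$ is block diagonal along the cosets of $\mathbb F_X$ with positive blocks. It is a class function: conjugation preserves the normal subgroup $\mathbb F_X$ and its complement, and on $\mathbb F_X$ the function $\bar\omega$ is invariant under conjugation by $\mathbb F_X$ and under $\theta$. Let $s\mapsto\hat s$ be the GNS representation of $\Gamma$ with cyclic unit vector $\xi$, so that $\bar\omega(s)=\langle\hat s\xi,\xi\rangle$;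 let $\hat N$ be the von Neumann algebra it generates and $\hat\tau=\langle\,\cdot\,\xi,\xi\rangle$. The identity $\hat\tau(ab)=\hat\tau(ba)$ holds for $a=\hat s$, $b=\hat t$ because $st$ and $ts$ are conjugate, and it extends to $\hat N$ by linearity and weak$^*$ continuity in each variable. If $\hat\tau(a^*a)=0$, then $\|a\hat s\xi\|^2=\hat\tau(\hat s^*a^*a\hat s)=\hat\tau(a^*a)=0$ for all $s\in\Gamma$, so $a=0$. Thus $(\hat N,\hat\tau)$ is a tracial algebra.

Let $\pi(g)=\hat g$ for $g\in G$ and let $z_i$ be the image of the generator $(e,i)$. Then $\pi(g)z_j\pi(g)^*$ is the image of $\theta_g(e,j)=(g^{-1},j)$, and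
\[
\hat\tau\bigl(z_i\pi(g)z_j^*\pi(g)^*\bigr)=\bar\omega\bigl((e,i)(g^{-1},j)^{-1}\bigr)=C((e,i),(g^{-1},j))=c_{ij}(g).
\]
Proposition~\ref{prop:B} applies.
\end{proof}

For $|I|=1$, Proposition~\ref{prop:amen} and Corollary~\ref{cor:easy} recover the known equivalence for amenable groups. They also give (1)$\Rightarrow$(2) and the last sentence of Theorem~\ref{thm:amenable}, while (2)$\Rightarrow$(1) is Theorem~\ref{thm:kernel}. It remains to prove Theorem~\ref{thm:kernel} and Theorem~\ref{thm:main}(b).

\section{What a kernel remembers}\label{sec:rigid}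

To show that $M_C$ is not dilatable we must say something about every family of unitaries with Gram matrix $C$. A Gram matrix fixes only the linear geometry of the family in $\|\cdot\|_2$. The requirement that the vectors be unitaries adds algebraic information once the family contains linear dependencies: if $1$, $W$ and $(1+\mathrm iW)/\sqrt2$ are all unitary, then $W$ is self-adjoint, and if $W$, $W'$ are self-adjoint unitaries and $(W+\mathrm iW')/\sqrt2$ is unitary, then $W$ and $W'$ commute. We build these dependencies into the kernel.

Let $K$ be a discrete group. A \emph{block system} over $K$ consists of a finite set $\mathcal B$, finite sets $R_\beta$ for $\beta\in\mathcal B$, and random variables $B_{g,\beta}:\Omega\to R_\beta$, called \emph{blocks}, for $g\in K$ and $\beta\in\mathcal B$, on a common probability space. It is \emph{pair invariant} if $(B_{gk,\beta},B_{hk,\beta'})$ and $(B_{g,\beta},B_{h,\beta'})$ have the same law for all $g,h,k\in K$ and $\beta,\beta'\in\mathcal B$.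

For $\beta\in\mathcal B$ and $\rho\in R_\beta$ let $s_{\beta,\rho}(g)=1-2\cdot\mathbf 1[B_{g,\beta}=\rho]$, a random sign. The \emph{kernel of the block system} is $C(x,y)=\mathbb E[f_x\overline{f_y}]$ on $K\times I$, where the finite set $I$ consists of four kinds of types:
\begin{itemize}
\item a type $o$, with $f_{(g,o)}=1$;
\item a type for each $(\beta,\rho)$, with $f_{(g,i)}=s_{\beta,\rho}(g)$;
\item a second type for each $(\beta,\rho)$, with $f_{(g,i)}=(1+\mathrm i\,s_{\beta,\rho}(g))/\sqrt2$;
\item a type for each pair $((\beta,\rho),(\beta',\rho'))$, with $f_{(g,i)}=(s_{\beta,\rho}(g)+\mathrm i\,s_{\beta',\rho'}(g))/\sqrt2$.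
\end{itemize}
All $f_x$ are unimodular. A family of projections with sum $1$ is called a \emph{partition of unity}; its members are pairwise orthogonal.

\begin{proposition}\label{prop:rigid}
Let $C$ be the kernel of a pair invariant block system. Then $C$ is an invariant kernel and $T_C$ is absolutely dilatable. If $M_C$ is absolutely dilatable, there are a tracial algebra $(N,\tau)$, a homomorphism $\pi:K\to\mathcal U(N)$, and projections $P_{g,\beta}(\rho)\in N$ such that for all $g,h,k,\beta,\beta',\rho,\rho'$:
\begin{enumerate}
\item[(i)] $(P_{g,\beta}(\rho))_{\rho\in R_\beta}$ is a partition of unity;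
\item[(ii)] $P_{g,\beta}(\rho)$ commutes with $P_{g,\beta'}(\rho')$;
\item[(iii)] $\tau(P_{g,\beta}(\rho)P_{h,\beta'}(\rho'))=\Pr[B_{g,\beta}=\rho,\ B_{h,\beta'}=\rho']$ and $\tau(P_{g,\beta}(\rho))=\Pr[B_{g,\beta}=\rho]$;
\item[(iv)] $P_{gk,\beta}(\rho)=\pi(k)^*P_{g,\beta}(\rho)\pi(k)$.
\end{enumerate}
\end{proposition}

\begin{proof}
Each $f_{(g,i)}$ is a linear combination of $1$ and the signs $s_{\beta,\rho}(g)$ with coefficients depending only on $i$. So $C((g,i),(h,j))$ is a combination, with coefficients depending only on $i,j$, of $1$, $\mathbb E[s_{\beta,\rho}(g)]$, $\mathbb E[s_{\beta',\rho'}(h)]$ and $\mathbb E[s_{\beta,\rho}(g)s_{\beta',\rho'}(h)]$. Each of these is determined by the law of a pair of blocks at $g$ and $h$, so $C$ is invariant. Proposition~\ref{prop:A} with $N=L^\infty(\Omega)$ and $d_x=f_x$ shows that $T_C$ is absolutely dilatable.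

Suppose that $M_C$ is absolutely dilatable and take $(N,\tau)$, $\pi$, $z_i$, $d_x$ from Proposition~\ref{prop:B}. The type $o$ serves to locate the unit. Since $\tau(d_{(g,o)}d_{(h,o)}^*)=1$, we have $\|d_{(g,o)}-d_{(h,o)}\|_2^2=2-2=0$, so $\pi(g)^*z_o\pi(g)=d_{(e,o)}=z_o$ for all $g$, and $z_o$ commutes with $\pi(K)$. The unitaries $W_x=d_xz_o^*$ satisfy
\begin{equation}\label{eq:W}
W_{(g,o)}=1,\qquad\tau(W_xW_y^*)=\mathbb E[f_x\overline{f_y}],\qquad W_{(gk,i)}=\pi(k)^*W_{(g,i)}\pi(k).
\end{equation}
For scalars $a_x$, finitely many nonzero, $\|\sum a_xW_x\|_2^2=\mathbb E|\sum a_xf_x|^2$. As $\tau$ is faithful, $f_x\mapsto W_x$ extends to a well-defined linear map $\Theta$ from the span of the $f_x$ in $L^2(\Omega)$ to $N$, with $\Theta(1)=1$ and $\tau(\Theta(f)\Theta(f')^*)=\mathbb E[f\overline{f'}]$.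

Let $W=\Theta(s_{\beta,\rho}(g))$, a unitary. By linearity, $(1+\mathrm iW)/\sqrt2$ is the unitary $W_x$ of the third kind, so $2=(1+\mathrm iW)(1-\mathrm iW^*)=2+\mathrm i(W-W^*)$ and $W=W^*$. Hence
\[
P_{g,\beta}(\rho)=\Theta(\mathbf 1[B_{g,\beta}=\rho])=(1-W)/2
\]
is a projection, and $\sum_\rho P_{g,\beta}(\rho)=\Theta(1)=1$, which is (i). If also $W'=\Theta(s_{\beta',\rho'}(g))$, with the same $g$, then $(W+\mathrm iW')/\sqrt2$ is a unitary $W_x$ of the fourth kind, so $2=(W+\mathrm iW')(W-\mathrm iW')=2+\mathrm i(W'W-WW')$, which gives (ii). Property (iii) is the isometry of $\Theta$ applied to two indicators, or to an indicator and $1$. Property (iv) is the last identity in \eqref{eq:W} for types of the second kind.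
\end{proof}

Projections attached to different group elements need not commute. For fixed $g$, let $\mathcal D_g$ be the unital $*$-algebra generated by all $P_{g,\beta}(\rho)$. It is generated by finitely many commuting projections, so it is commutative and finite dimensional, and two of its elements are equal if every character takes the same value on them. A character $\chi$ of $\mathcal D_g$ takes the value $1$ on exactly one member $P_{g,\beta}(\rho_\beta)$ of each partition of unity; we call $(\rho_\beta)_{\beta\in\mathcal B}$ the \emph{configuration} of $\chi$. For a function $\varphi$ on $R_\beta$ let $P^\varphi_{g,\beta}(\zeta)=\sum_{\varphi(\rho)=\zeta}P_{g,\beta}(\rho)$; as $\zeta$ runs over the range of $\varphi$ these projections form a partition of unity, the operator counterpart of the random variable $\varphi(B_{g,\beta})$. Almost sure relations that involve at most two blocks pass to the operators.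

\begin{lemma}\label{lem:transfer}
Assume \textup{(i)--(iii)} of Proposition~\ref{prop:rigid}.
\begin{enumerate}
\item[(a)] If $\varphi(B_{g,\beta})=\varphi'(B_{h,\beta'})$ almost surely, then $P^\varphi_{g,\beta}(\zeta)=P^{\varphi'}_{h,\beta'}(\zeta)$ for all $\zeta$.
\item[(b)] Let $(\rho_\beta)$ be the configuration of a character of $\mathcal D_g$. If $\varphi(B_{g,\beta})=\varphi'(B_{g,\beta'})$ almost surely, then $\varphi(\rho_\beta)=\varphi'(\rho_{\beta'})$. If $B_{g,\beta}\in Z$ almost surely for a subset $Z\subset R_\beta$, then $\rho_\beta\in Z$.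
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $P(\zeta)$, $P'(\zeta)$ for the two families. For $\zeta\ne\zeta'$, (iii) gives $\tau(P(\zeta)P'(\zeta'))=\Pr[\varphi(B_{g,\beta})=\zeta,\ \varphi'(B_{h,\beta'})=\zeta']=0$. Hence $\|P(\zeta)P'(\zeta')\|_2^2=\tau(P(\zeta)P'(\zeta')P(\zeta))=0$ and $P(\zeta)P'(\zeta')=0$. Then $P(\zeta)=\sum_{\zeta'}P(\zeta)P'(\zeta')=P(\zeta)P'(\zeta)$ and $P'(\zeta)=\sum_{\zeta'}P(\zeta')P'(\zeta)=P(\zeta)P'(\zeta)$.

(b) The character $\chi$ takes the value $1$ on $P^\varphi_{g,\beta}(\zeta)$ exactly when $\zeta=\varphi(\rho_\beta)$, and likewise for $\varphi'$, so the first claim follows from (a). For $\rho\notin Z$ the projection $P_{g,\beta}(\rho)$ has trace $0$ by (iii), so it vanishes and $\rho\neq\rho_\beta$.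
\end{proof}

The kernel remembers the laws of pairs of blocks and nothing else. The smallest example shows both the opportunity and the difficulty.

\begin{example}[Three signs]\label{ex:signs}
Let $p:K\to\{\pm1\}$ be any function. Let $s_1(g),s_2(g)$, $g\in K$, be independent fair signs, let $s_3(g)=p(g)s_1(g)s_2(g)$, and take the three signs at $g$ as three blocks. Two different blocks are always independent fair signs: for different group elements this holds by construction, and at the same $g$ the sign $s_3(g)$ is $\pm s_2(g)$ once $s_1(g)$ is known and $\pm s_1(g)$ once $s_2(g)$ is known. So the system is pair invariant, although $s_1s_2s_3=p$ is an arbitrary function. The function $p$ is hidden, but it is also lost: the kernel is the same as for $p=1$, where the field is stationary, so $M_C$ is absolutely dilatable by Example~\ref{ex:stationary}. If instead we take $(s_1(g),s_2(g))$ and $s_3(g)$ as blocks, then the relation $s_3=p\,s_1s_2$ is visible in a pair and passes to the operators, but the law of the pair at $g$ determines $p(g)$, and pair invariance forces $p$ to be constant.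
\end{example}

What we need lies in between: pairs of blocks must not see the values of $p$, yet they must see translation invariant \emph{rules} satisfied by $p$ that no covariant object can satisfy.

\section{Hiding a paradoxical pattern}\label{sec:hiding}

Throughout this section $K$ is a non-amenable discrete group.

\subsection{Paradoxical patterns}

For a finite set $\Lambda\subset K$ let $L_0=\{1,2\}\times\Lambda$ and $L=L_0\sqcup\{*\}$; the elements of $L$ are \emph{labels}. A \emph{pattern} is a function $p:K\times L\to\{0,1\}$ such that for all $g\in K$ and $r\in\{1,2\}$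
\begin{equation}\label{eq:pattern}
\sum_{t\in\Lambda}p(g,(r,t))=1,\qquad\sum_{(r,t)\in L_0}p(t^{-1}g,(r,t))+p(g,*)=1.
\end{equation}
Read $p(g,(r,t))=1$ as an arrow of color $r$ from $g$ to $tg$. The first rule says that each point sends exactly one arrow of each color. The second says that each point receives at most one arrow, and carries the mark $*$ when it receives none.

\begin{lemma}\label{lem:pattern}
There is a finite set $\Lambda\subset K$ for which a pattern exists.
\end{lemma}

\begin{proof}
By F\o lner's criterion there are a finite $\Lambda_0\subset K$, which we enlarge to contain $e$, and $\varepsilon>0$ such that every finite nonempty $F$ has $|tF\setminus F|\ge\varepsilon|F|$ for some $t\in\Lambda_0$. As $\Lambda_0F\supset F\cup tF$, this gives $|\Lambda_0F|\ge(1+\varepsilon)|F|$, and by iteration $|\Lambda_0^nF|\ge(1+\varepsilon)^n|F|$. Choose $n$ with $(1+\varepsilon)^n\ge2$ and $\Lambda=\Lambda_0^n$. Consider the family of finite sets $\Lambda g$ indexed by $(g,r)\in K\times\{1,2\}$. A finite subfamily that involves the set $F$ of group elements has at most $2|F|$ members and union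 $\Lambda F$, with $|\Lambda F|\ge2|F|$. By Hall's theorem there is $\psi:K\times\{1,2\}\to\Lambda$ such that $(g,r)\mapsto\psi(g,r)g$ is injective. Put $p(g,(r,t))=1$ if and only if $\psi(g,r)=t$, and $p(g,*)=1$ if and only if $g$ is not in the image of the injection. The first rule in \eqref{eq:pattern} holds because $\psi(g,r)$ is a single element of $\Lambda$. In the second, the sum counts the $(r,t)$ with $\psi(t^{-1}g,r)=t$, that is, via $h=t^{-1}g$, the pairs $(h,r)$ with $\psi(h,r)h=g$; the count is $1$ or $0$ according to whether $g$ is in the image.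
\end{proof}

\begin{example}\label{ex:F2}
For the free group $\mathbb F_2$ on $a,b$, the only case needed for Theorem~\ref{thm:main}(b), a pattern can be written down with $\Lambda=\{e,a^{-1},b^{-1}\}$. Let $\psi(g,1)=e$ if the reduced word $g$ begins with $a$, and $\psi(g,1)=a^{-1}$ otherwise; define $\psi(g,2)$ in the same way with $b$. The map $g\mapsto\psi(g,1)g$ fixes the words beginning with $a$ and sends the other words bijectively onto the words beginning with $a^{-1}$. The map $g\mapsto\psi(g,2)g$ is a bijection onto the words beginning with $b^{\pm1}$. The two images are disjoint, and only $e$ carries the mark $*$.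
\end{example}

On an amenable group no pattern exists: the arrows leaving a finite set $F$ have $2|F|$ distinct endpoints in $\Lambda F$, while a F\o lner set with $\varepsilon=1/|\Lambda|$ has $|\Lambda F|\le|F|+\sum_t|tF\setminus F|<2|F|$. On any group a pattern cannot be homogeneous, even with operator values.

\begin{lemma}\label{lem:count}
Let $Q_{g,l}$, $(g,l)\in K\times L$, be projections in a tracial algebra $(N,\tau)$ with
\begin{equation}\label{eq:oppattern}
\sum_{t\in\Lambda}Q_{g,(r,t)}=1\quad(r=1,2),\qquad\sum_{(r,t)\in L_0}Q_{t^{-1}g,(r,t)}+Q_{g,*}=1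
\end{equation}
for all $g\in K$. Then $\tau(Q_{g,l})$ depends on $g$ for some label $l$.
\end{lemma}

\begin{proof}
If $\tau(Q_{g,l})=\mu_l$ for all $g$ and $l$, the first identities give $\sum_{l\in L_0}\mu_l=2$ and the second gives $\sum_{l\in L_0}\mu_l=1-\mu_*\le1$.
\end{proof}

The group $K$ acts on functions on $K\times L$ by $(k\cdot x)(g,l)=x(gk,l)$, and this action, a right translation of the argument, preserves the rules \eqref{eq:pattern}, which involve left translations only. Applied to the indicators of the events $p(g,l)=1$, Lemma~\ref{lem:count} says that the set of patterns carries no $K$-invariant probability measure. The rules for a pattern are the invariant rules that we want pairs of blocks to see.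

\subsection{Linear rules: five shares}

Fix $\Lambda$ and a pattern $p$. Let $q>2|\Lambda|+1$ be a prime, which is odd, and let $\mathbb Z_q=\mathbb Z/q\mathbb Z$ be the field with $q$ elements; in Example~\ref{ex:F2} one may take $q=11$. We regard $p$ as a function with values in $\mathbb Z_q$. For $c\in\{0,1\}$ let $A_c$ be the set of all $x:K\times L\to\mathbb Z_q$ such that for all $g\in K$ and $r\in\{1,2\}$
\begin{equation}\label{eq:Ac}
\sum_{t\in\Lambda}x(g,(r,t))=c,\qquad\sum_{(r,t)\in L_0}x(t^{-1}g,(r,t))+x(g,*)=c.
\end{equation}
Then $A_0$ is a closed subgroup of the compact group $\mathbb Z_q^{K\times L}$, $p\in A_1$, and $A_1=p+A_0$. Let $\eta_0$ be the Haar probability measure of $A_0$ and $\eta_1$ its translate to $A_1$, the unique Radon probability measure on $A_1$ invariant under translation by $A_0$. The group $K$ acts on $A_0$ by continuous automorphisms and preserves $A_1$, and $k\cdot(x+x')=k\cdot x+k\cdot x'$; so the image of $\eta_c$ under $k$ is again invariant under translation by $A_0$, and by uniqueness $\eta_0$ and $\eta_1$ are $K$-invariant.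

This is the hiding mechanism: adding to $p$ a Haar distributed element of $A_0$ yields the invariant law $\eta_1$, which keeps the linear rules and forgets $p$. The linear rules alone cannot lead to a contradiction, since $A_1$ carries an invariant measure; it even contains a function independent of $g$, namely $x(g,(r,t_0))=1$ for a fixed $t_0\in\Lambda$, $x(g,*)=-1$, and $x=0$ elsewhere. The missing rule is $p^2=p$, which over a field forces the values $0$ and $1$. It is quadratic, so if $p$ is written as a sum of shares, verifying it requires blocks that contain two shares. A pair of blocks then sees up to four shares, and a fifth is needed to keep $p$ hidden. So we write $p=x_1+\dots+x_5$ with $x_1,\dots,x_4$ independent of law $\eta_0$.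

\subsection{The quadratic rule: three masks}

Let $\mathcal E$ be the set of the ten two-element subsets of $\{1,\dots,5\}$, and let
\[
\Phi(\xi,\xi')=2\xi\xi'+4^{-1}\bigl(\xi^2-\xi+\xi'^2-\xi'\bigr)\qquad(\xi,\xi'\in\mathbb Z_q).
\]
Each index $m$ lies in four members of $\mathcal E$, so for $\xi_1,\dots,\xi_5\in\mathbb Z_q$ with sum $\sigma$,
\begin{equation}\label{eq:Phi}
\sum_{\{m,m'\}\in\mathcal E}\Phi(\xi_m,\xi_{m'})=2\sum_{m<m'}\xi_m\xi_{m'}+\sum_m\xi_m^2-\sum_m\xi_m=\sigma^2-\sigma.
\end{equation}
Thus $p^2=p$ says that the vector of the ten numbers $\Phi(x_m,x_{m'})$ lies in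
\[
Y=\Bigl\{y\in\mathbb Z_q^{\mathcal E}:\sum_{\alpha\in\mathcal E}y(\alpha)=0\Bigr\}.
\]
A block containing this whole vector would depend on all five shares, and we would have no control of its law. So the vector is shared in turn, as a sum of random elements of $Y$, each forming a block of its own. With two summands, a pair of blocks would reveal the vector; with three, any two summands are independent and uniform.

Let $\mathcal Y=Y^{K\times L}$, a compact group on which $K$ acts as before, with its $K$-invariant Haar probability measure $\eta_{\mathcal Y}$. Let $\Omega=A_0^4\times\mathcal Y^2$ with Haar probability measure and coordinates $(x_1,\dots,x_4,y_1,y_2)$. Put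
\[
x_5=p-x_1-x_2-x_3-x_4,\qquad c_1=\dots=c_4=0,\quad c_5=1,
\]
so that $x_m\in A_{c_m}$. For $\alpha=\{m,m'\}\in\mathcal E$ let $v(g,l)(\alpha)=\Phi(x_m(g,l),x_{m'}(g,l))$. By \eqref{eq:Phi} and $p^2=p$ we have $v\in\mathcal Y$, and we put
\[
y_3=v-y_1-y_2\in\mathcal Y.
\]
All fields are continuous functions on $\Omega$; laws are Radon measures on compact spaces, and equality of laws is tested on continuous functions, to which Fubini's theorem applies.

\begin{lemma}\label{lem:fact1}
Let $D\subset\{1,\dots,5\}$ with $|D|\le4$ and let $\nu\ne\nu'$ in $\{1,2,3\}$. The law of $((x_m)_{m\in D},y_\nu,y_{\nu'})$ is $\bigotimes_{m\in D}\eta_{c_m}\otimes\eta_{\mathcal Y}\otimes\eta_{\mathcal Y}$. In particular it is invariant under the diagonal action of $K$.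
\end{lemma}

\begin{proof}
Haar measure on a compact abelian group is preserved by every map $y\mapsto y^\circ-y$. For fixed $x_1,\dots,x_4,y_1$, the map $y_2\mapsto y_3$ has this form, so $(x_1,\dots,x_4,y_1,y_3)$ has the law $\eta_0^{\otimes4}\otimes\eta_{\mathcal Y}^{\otimes2}$. Exchanging the roles of $y_1$ and $y_2$ gives the same law for $(x_1,\dots,x_4,y_2,y_3)$, and $(x_1,\dots,x_4,y_1,y_2)$ has it by definition. So $(y_\nu,y_{\nu'})$ has law $\eta_{\mathcal Y}^{\otimes2}$ and is independent of $(x_1,\dots,x_4)$, hence of $(x_1,\dots,x_5)$. If $5\notin D$ we are done. If $5\in D$, then $D$ omits some $m_0\le4$. For fixed $x_m$, $m\le 4$, $m\ne m_0$, the field $x_5$ is a fixed element of $A_1$ minus $x_{m_0}$, so it has law $\eta_1$ whatever the fixed values are. Thus $x_5$ and the $x_m$ with $m\le4$, $m\ne m_0$, are independent with laws $\eta_{c_m}$.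
\end{proof}

\subsection{The blocks}

The second rule in \eqref{eq:Ac} at $g$ involves values at the points $t^{-1}g$, while Lemma~\ref{lem:transfer}(b) works at a single group element. We therefore copy the incoming values into the blocks at $g$. For $x:K\times L\to\mathbb Z_q$ put $x^{\mathrm{in}}(g,(r,t))=x(t^{-1}g,(r,t))$ and define the \emph{window} of $x$ at $g$ as
\[
x[g]=\Bigl((x(g,l))_{l\in L},\ (x^{\mathrm{in}}(g,l))_{l\in L_0}\Bigr)\in\mathbb Z_q^L\times\mathbb Z_q^{L_0}.
\]
The rules \eqref{eq:Ac} at $g$ are conditions on $x[g]$, and $x[gk]=(k\cdot x)[g]$. Let $\mathcal B=\mathcal E\sqcup\{1,2,3\}$. For $\alpha=\{m,m'\}\in\mathcal E$ with $m<m'$ and for $\nu\in\{1,2,3\}$ put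
\[
B_{g,\alpha}=\Bigl(x_m[g],\ x_{m'}[g],\ (y_1(g,l)(\alpha))_{l\in L},\ (y_2(g,l)(\alpha))_{l\in L}\Bigr),\qquad B_{g,\nu}=(y_\nu(g,l))_{l\in L},
\]
with value sets $R_\alpha=(\mathbb Z_q^L\times\mathbb Z_q^{L_0})^2\times(\mathbb Z_q^L)^2$ and $R_\nu=Y^L$.

\begin{lemma}\label{lem:fact2}
The block system $(B_{g,\beta})$ is pair invariant.
\end{lemma}

\begin{proof}
Fix $\beta,\beta'$. Suppose that $\mathcal X$ is a tuple of fields with $K$-invariant law and that $B_{g,\beta}$ and $B_{h,\beta'}$ are computed from the windows and values of $\mathcal X$ at $g$ and at $h$ by formulas that do not depend on $g,h$. Then $(B_{gk,\beta},B_{hk,\beta'})$ is the same function of $k\cdot\mathcal X$ as $(B_{g,\beta},B_{h,\beta'})$ is of $\mathcal X$, and the laws agree. Lemma~\ref{lem:fact1} provides $\mathcal X$ in each case, up to exchanging $\beta$ and $\beta'$.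
\begin{itemize}
\item If $\beta,\beta'\in\mathcal E$, take $((x_m)_{m\in\beta\cup\beta'},y_1,y_2)$; the set $\beta\cup\beta'$ has at most four elements.
\item If $\beta\in\mathcal E$ and $\beta'\in\{1,2\}$, take $((x_m)_{m\in\beta},y_1,y_2)$.
\item If $\beta,\beta'\in\{1,2,3\}$, take two of the fields $y_\nu$ that include $y_\beta$ and $y_{\beta'}$.
\item If $\beta=\alpha=\{m,m'\}$ and $\beta'=3$, all three masks occur, but $y_2$ occurs only through its coordinate $\alpha$, and $y_2(g,l)(\alpha)=\Phi(x_m(g,l),x_{m'}(g,l))-y_1(g,l)(\alpha)-y_3(g,l)(\alpha)$. Take $(x_m,x_{m'},y_1,y_3)$.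
\end{itemize}
This covers all pairs.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:kernel}}

Let $C$ be the kernel of the block system. By Lemma~\ref{lem:fact2} and Proposition~\ref{prop:rigid}, $C$ is an invariant kernel of the required form and $T_C$ is absolutely dilatable. Suppose that $M_C$ is absolutely dilatable, and take $(N,\tau)$, $\pi$, $P_{g,\beta}(\rho)$ from Proposition~\ref{prop:rigid}. We construct projections $Q_{g,l}$ that play the role of the events ``$x_1+\dots+x_5=1$ at $(g,l)$'' and contradict Lemma~\ref{lem:count}. The kernel does not know the joint law of the five shares, so we cannot say what the sum is; we show that it obeys the rules.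

\emph{Step 1: configurations obey the rules modulo $q$.}
Fix $g$ and a character $\chi$ of $\mathcal D_g$ with configuration $(\rho_\beta)$. The following relations hold everywhere on $\Omega$, and each involves at most two blocks at $g$:
\begin{enumerate}
\item[(R1)] if $m\in\alpha\cap\alpha'$, the window $x_m[g]$ read from $B_{g,\alpha}$ equals the one read from $B_{g,\alpha'}$;
\item[(R2)] for $\nu=1,2$, the entry $y_\nu(g,l)(\alpha)$ read from $B_{g,\nu}$ equals the one read from $B_{g,\alpha}$;
\item[(R3)] for $\alpha=\{m,m'\}$, the entry $y_3(g,l)(\alpha)$ read from $B_{g,3}$ equals the quantity $\Phi(x_m(g,l),x_{m'}(g,l))-y_1(g,l)(\alpha)-y_2(g,l)(\alpha)$ computed from $B_{g,\alpha}$;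
\item[(R4)] if $m\in\alpha$, the window $x_m[g]$ read from $B_{g,\alpha}$ satisfies \eqref{eq:Ac} at $g$ with $c=c_m$.
\end{enumerate}
By Lemma~\ref{lem:transfer}(b) the configuration satisfies the same relations. By (R1) there are well-defined values $\hat x_m(l)$, $l\in L$, and $\hat x_m^{\mathrm{in}}(l)$, $l\in L_0$, read from $\rho_\alpha$ for any $\alpha\ni m$. Let $\hat y_\nu(l)$ be the entries of $\rho_\nu$; they lie in $Y$ because $R_\nu=Y^L$. By (R2) and (R3),
\[
\hat y_1(l)(\alpha)+\hat y_2(l)(\alpha)+\hat y_3(l)(\alpha)=\Phi(\hat x_m(l),\hat x_{m'}(l))\qquad(\alpha=\{m,m'\}).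
\]
Put $\sigma(l)=\sum_m\hat x_m(l)$ and $\sigma^{\mathrm{in}}(l)=\sum_m\hat x^{\mathrm{in}}_m(l)$. Summing over $\alpha$, the left side gives $0$ and the right side gives $\sigma(l)^2-\sigma(l)$ by \eqref{eq:Phi}. As $\mathbb Z_q$ is a field, $\sigma(l)\in\{0,1\}$. Summing (R4) over $m$, with $\sum_mc_m=1$, we obtain in $\mathbb Z_q$
\begin{equation}\label{eq:sigma}
\sigma(l)\in\{0,1\}\ \ (l\in L),\qquad\sum_{t\in\Lambda}\sigma((r,t))=1\ \ (r=1,2),\qquad\sum_{l\in L_0}\sigma^{\mathrm{in}}(l)+\sigma(*)=1.
\end{equation}

\emph{Step 2: the projections of the sum.}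
Let $(P_g^{m,l}(\xi))_{\xi\in\mathbb Z_q}$ and $(P_g^{m,\mathrm{in},l}(\xi))_{\xi\in\mathbb Z_q}$ be the partitions of unity $P^\varphi_{g,\alpha}$, where $\alpha\ni m$ and $\varphi$ reads the entry $x_m(g,l)$, respectively $x_m^{\mathrm{in}}(g,l)$. By Lemma~\ref{lem:transfer}(a) they do not depend on $\alpha$. For $c\in\mathbb Z_q$ define, in $\mathcal D_g$,
\[
Q_{g,l}(c)=\sum_{\xi_1+\dots+\xi_5=c}\ \prod_{m=1}^5P_g^{m,l}(\xi_m),\qquad Q^{\mathrm{in}}_{g,l}(c)=\sum_{\xi_1+\dots+\xi_5=c}\ \prod_{m=1}^5P_g^{m,\mathrm{in},l}(\xi_m).
\]
A character $\chi$ takes the value $1$ on the product $\prod_mP_g^{m,l}(\xi_m)$ if $\xi_m=\hat x_m(l)$ for all $m$, and $0$ otherwise. So $\chi(Q_{g,l}(c))$ is $1$ if $\sigma(l)=c$ and $0$ otherwise, and the same holds for $Q^{\mathrm{in}}_{g,l}(c)$ and $\sigma^{\mathrm{in}}(l)$. These elements are therefore projections, and by \eqref{eq:sigma}, $Q_{g,l}(c)=0$ for $c\notin\{0,1\}$, for every $g$ and $l$.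

\emph{Step 3: incoming values.}
The blocks at $g$ contain no masks for the incoming values, so Step 1 did not show $\sigma^{\mathrm{in}}(l)\in\{0,1\}$. This is imported from the neighboring points. The entry $x_m^{\mathrm{in}}(g,(r,t))$ of a block at $g$ equals the entry $x_m(t^{-1}g,(r,t))$ of a block at $t^{-1}g$, so Lemma~\ref{lem:transfer}(a) gives $P_g^{m,\mathrm{in},(r,t)}(\xi)=P_{t^{-1}g}^{m,(r,t)}(\xi)$ for all $m,\xi$. Hence
\begin{equation}\label{eq:inout}
Q^{\mathrm{in}}_{g,(r,t)}(c)=Q_{t^{-1}g,(r,t)}(c),
\end{equation}
which vanishes for $c\notin\{0,1\}$ by Step 2. Consequently $\sigma^{\mathrm{in}}(l)\in\{0,1\}$ for every character of $\mathcal D_g$.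

\emph{Step 4: from congruences to counting.}
Each sum in \eqref{eq:sigma} has at most $2|\Lambda|+1<q$ terms, all equal to $0$ or $1$. The number of terms equal to $1$ is an integer in $[0,q)$ congruent to $1$ modulo $q$, so it is $1$. In other words, every character of $\mathcal D_g$ takes the value $1$ on $\sum_tQ_{g,(r,t)}(1)$ and on $\sum_{l\in L_0}Q^{\mathrm{in}}_{g,l}(1)+Q_{g,*}(1)$. These elements equal $1$, and by \eqref{eq:inout} the projections $Q_{g,l}=Q_{g,l}(1)$ satisfy \eqref{eq:oppattern}. Finally, $Q_{g,l}$ is a polynomial in the $P_{g,\beta}(\rho)$ whose form does not depend on $g$, so Proposition~\ref{prop:rigid}(iv) gives $Q_{k,l}=\pi(k)^*Q_{e,l}\pi(k)$ and $\tau(Q_{k,l})=\tau(Q_{e,l})$ for all $k\in K$ and $l\in L$. This contradicts Lemma~\ref{lem:count} and proves Theorem~\ref{thm:kernel}, and with it Theorem~\ref{thm:amenable}. \hfill$\square$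

\begin{remark}
Covariance enters only in the last sentence of Step 4. In the commutative model $N=L^\infty(\Omega)$, $P_{g,\beta}(\rho)=\mathbf 1[B_{g,\beta}=\rho]$, which dilates $T_C$, properties (i)--(iii) hold, $Q_{g,l}$ is the constant $p(g,l)$, and its trace depends on $g$. Of the conditions on $q$, oddness makes $4$ invertible, primality turns $\sigma^2=\sigma$ into $\sigma\in\{0,1\}$, and the bound $q>2|\Lambda|+1$ excludes a point that receives $q+1$ arrows.
\end{remark}

\section{From finitely many orbits to one}\label{sec:forest}

Suppose that $K$ is a subgroup of $G$ and that elements $a_i\in G$, $i\in I$, are given. If $\pi$ and $z$ dilate $M_u$ in the sense of Proposition~\ref{prop:B}, then the conjugates of $z$ by the $\pi(a_i)$ are $|I|$ unitaries whose moments \eqref{eq:B1} over $K$ are the values $u(a_iga_j^{-1})$. So we want a function $u$ on $G$ with $u(a_iga_j^{-1})=c_{ij}(g)$, given by a field $(D_s)_{s\in G}$ whose ratios $D_s\overline{D_t}$ on the set $\{a_ig\}$ are those of $(f_{(g,i)})$. Invariance asks for the same on every right translate $\{a_ig\gamma\}$ of this set;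 there is one translate for each coset $K\gamma$, and every $s\in G$ lies in $|I|$ of them. We use an independent copy of $(f_x)$ for each coset. A cycle among the translates would force a product of independent ratios to be $1$; freeness rules cycles out.

Let $\mathbb F_I$ be the free group on $I$. Recall the normal form theorem for free products: a nonempty product of non-identity elements of the factors, in which adjacent elements come from different factors, is not the identity.

\begin{proposition}\label{prop:forest}
Let $K$ be a subgroup of a discrete group $G$, let $I$ be finite and nonempty, and let $a_i\in G$, $i\in I$, be such that the homomorphism $K*\mathbb F_I\to G$ given by the inclusion of $K$ and $i\mapsto a_i$ is injective. Let $C(x,y)=\mathbb E[f_x\overline{f_y}]$ be an invariant kernel on $K\times I$ with unimodular random variables $f_x$ on $\Omega$. Then there are unimodular random variables $D_s$, $s\in G$, and a unital positive definite function $u$ on $G$ with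
\begin{equation}\label{eq:u}
\mathbb E[D_s\overline{D_t}]=u(st^{-1})\quad(s,t\in G),\qquad u(a_iga_j^{-1})=c_{ij}(g)\quad(g\in K,\ i,j\in I).
\end{equation}
If $M_u$ is absolutely dilatable, then so is $M_C$.
\end{proposition}

\begin{proof}
\emph{The forest.} Let $\mathcal G$ be the bipartite graph with vertex set $G\sqcup(K\backslash G)$ in which $s\in G$ is joined to the cosets $Ka_i^{-1}s$, $i\in I$. These cosets are distinct, since $a_i^{-1}a_j\in K$ forces $i=j$ by the normal form theorem. The neighbors of a coset $K\gamma$ are the elements $a_ig\gamma$ with $(g,i)\in K\times I$, and these are distinct: $a_ig=a_jh$ gives $a_j^{-1}a_i\in K$, so $i=j$ and $g=h$. Right translation by $k\in G$ is an automorphism of $\mathcal G$.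

The graph $\mathcal G$ has no cycles. A cycle passes through a vertex in $G$, so it suffices to show that a walk $s_0,c_1,s_1,\dots,c_n,s_n$ with $n\ge1$, $s_r\in G$, $c_r\in K\backslash G$, and without backtracking ($s_r\ne s_{r-1}$ and $c_{r+1}\ne c_r$) has $s_n\ne s_0$. Write $c_r=Ka_{i_r}^{-1}s_{r-1}=Ka_{j_r}^{-1}s_r$, so that $s_r=a_{j_r}g_ra_{i_r}^{-1}s_{r-1}$ with $g_r\in K$. From $s_r\ne s_{r-1}$ we get $(j_r,g_r)\ne(i_r,e)$, and from $Ka_{i_{r+1}}^{-1}s_r=c_{r+1}\ne c_r=Ka_{j_r}^{-1}s_r$ we get $i_{r+1}\ne j_r$. In
\[
s_ns_0^{-1}=a_{j_n}g_na_{i_n}^{-1}\cdot a_{j_{n-1}}g_{n-1}a_{i_{n-1}}^{-1}\cdots a_{j_1}g_1a_{i_1}^{-1}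
\]
delete the letters $g_r$ that equal $e$. Two adjacent letters of the remaining word are of the form $a_{i_{r+1}}^{-1}a_{j_r}$ with $i_{r+1}\ne j_r$, or $a_{j_r}a_{i_r}^{-1}$ with $g_r=e$ and hence $j_r\ne i_r$, or one of them is a letter $g_r\ne e$ and the other is some $a_i^{\pm1}$. In each case they lie in different factors of the free product of $K$ and the groups $\langle a_i\rangle$, so $s_ns_0^{-1}\ne e$. Thus $\mathcal G$ is a forest: two vertices in one component are joined by a unique path, its vertices are distinct, and it is the only walk without backtracking between them.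

\emph{Local ratios.} Work on the product probability space $\Omega^{K\backslash G}$ with coordinate maps $\mathrm{pr}_c$. Fix a representative $\gamma_c$ of each coset $c$, with $\gamma_K=e$. For a neighbor $s=a_ig\gamma_c$ of $c$ put $F_c(s)=f_{(g,i)}\circ\mathrm{pr}_c$, and for neighbors $s,t$ of $c$ put $w_c(s,t)=F_c(s)\overline{F_c(t)}$. These functions are unimodular, and
\begin{equation}\label{eq:cocycle}
w_c(s,s)=1,\qquad w_c(s,t)w_c(t,s')=w_c(s,s'),\qquad w_c(t,s)=\overline{w_c(s,t)}.
\end{equation}
If $s=a_ig\gamma_c$ and $t=a_jh\gamma_c$, then $\mathbb E[w_c(s,t)]=C((g,i),(h,j))$. For $k\in G$ we have $\gamma_ck=l\gamma_{ck}$ with $l\in K$, so $sk=a_igl\gamma_{ck}$ and $tk=a_jhl\gamma_{ck}$, and the invariance of $C$ gives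
\begin{equation}\label{eq:winv}
\mathbb E[w_{ck}(sk,tk)]=C((gl,i),(hl,j))=\mathbb E[w_c(s,t)].
\end{equation}

\emph{Global ratios.} For $s,t\in G$ in the same component, with path $s=s_0,c_1,s_1,\dots,c_n,s_n=t$, put $W(s,t)=\prod_{r=1}^nw_{c_r}(s_{r-1},s_r)$, and $W(s,s)=1$. The same product along any walk from $s$ to $t$ has the same value. Indeed, by \eqref{eq:cocycle} a step with $s_{r-1}=s_r$ contributes $1$ and can be removed, and two consecutive steps with $c_r=c_{r+1}$ can be merged into one; each reduction shortens the walk, and the process ends with a walk without backtracking, which is the path. Concatenating and reversing walks gives $W(s,t)W(t,s')=W(s,s')$ and $W(t,s)=\overline{W(s,t)}$.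

\emph{The field.} Every component $\kappa$ of $\mathcal G$ contains an element of $G$; choose one, $s_\kappa$. Enlarge the probability space by independent uniform variables $\zeta_\kappa\in\mathbb T$, independent of the coordinates $\mathrm{pr}_c$, and put $D_s=\zeta_\kappa W(s,s_\kappa)$ for $s\in\kappa\cap G$. If $s,t$ lie in different components, then $\mathbb E[D_s\overline{D_t}]=0$ because of the phases. If they lie in the same component, then $D_s\overline{D_t}=W(s,s_\kappa)W(s_\kappa,t)=W(s,t)$; the cosets on the path are distinct, so the factors of $W(s,t)$ are independent and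
\[
\mathbb E[D_s\overline{D_t}]=\prod_{r=1}^n\mathbb E[w_{c_r}(s_{r-1},s_r)].
\]
Right translation by $k$ permutes the components and maps the path from $s$ to $t$ to the path from $sk$ to $tk$, so \eqref{eq:winv} shows that $\mathbb E[D_{sk}\overline{D_{tk}}]=\mathbb E[D_s\overline{D_t}]$. Taking $k=t^{-1}$ gives the first identity in \eqref{eq:u} with $u(s)=\mathbb E[D_s\overline{D_e}]$, and $u$ is unital and positive definite. The elements $a_ig$ and $a_j$ are neighbors of the coset $K$, so $D_{a_ig}\overline{D_{a_j}}=w_K(a_ig,a_j)$ and $u(a_iga_j^{-1})=C((g,i),(e,j))=c_{ij}(g)$.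

\emph{Dilations.} Suppose that $M_u$ is absolutely dilatable. By Proposition~\ref{prop:B} for $G$ and one type, there are $(N,\tau)$, $\pi:G\to\mathcal U(N)$ and a unitary $z$ with $u(s)=\tau(z\pi(s)z^*\pi(s)^*)$. Put $z_i=\pi(a_i)^*z\pi(a_i)$. For $g\in K$, moving the last factor $\pi(a_i)^*$ to the front,
\[
c_{ij}(g)=u(a_iga_j^{-1})=\tau\bigl(z\,\pi(a_i)\pi(g)\pi(a_j)^*z^*\pi(a_j)\pi(g)^*\pi(a_i)^*\bigr)=\tau\bigl(z_i\pi(g)z_j^*\pi(g)^*\bigr).
\]
By Proposition~\ref{prop:B} for $K$, with $\pi|_K$, the map $M_C$ is absolutely dilatable.
\end{proof}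

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
The group $\mathbb F_2$ carries a pattern by Example~\ref{ex:F2}, so it is non-amenable; let $I$, $f_x$, $C$ be given by Theorem~\ref{thm:kernel} for $\mathbb F_2$. A non-abelian free group contains free subgroups of every finite rank, so $G$ contains a free subgroup of rank $2+|I|$. Let $K\cong\mathbb F_2$ be generated by two elements of a basis and let $(a_i)_{i\in I}$ be the remaining ones; then $K*\mathbb F_I\to G$ is injective. Take $u$ and $(D_s)$ from Proposition~\ref{prop:forest}. By Proposition~\ref{prop:A}, with $N$ the $L^\infty$ algebra of the underlying probability space and $d_s=D_s$, the map $T_{\phi_u}$ is absolutely dilatable. The map $M_u$ is not, since otherwise $M_C$ would be, contrary to Theorem~\ref{thm:kernel}.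
\end{proof}

\begin{thebibliography}{9}

\bibitem{LMZ}
Christian Le Merdy and Safoura Zadeh,
\emph{Absolute dilation of Fourier multipliers},
arXiv:2502.18011 (2025).

\end{thebibliography}
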